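\title{Extending linear-forest colorings to Hamiltonian cycle decompositions of $K_{2n+1}$}

\begin{abstract}
A linear forest is a disjoint union of paths. We prove that if a subgraph of $K_{2n+1}$ with $n$ edges is edge-colored so that every color class is a linear forest, then the coloring extends to a coloring of $K_{2n+1}$ with $n$ colors in which every class is a Hamiltonian cycle. This confirms a conjecture from a paper of Javadi and Miralaei. The proof builds the decomposition by inserting vertices one or two at a time with the help of network flows. Its two main tools are a version of Hilton's embedding theorem in which a colored matching is prescribed outside the embedded complete graph, and an operation that merges leaves of different components and later splits them again. We also show that any number of precolored edges on at most $n$ vertices can be extended, and that $2n-1$ precolored edges need not extend.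
\end{abstract}

\section{Introduction}

Throughout, $n\ge1$ is an integer and graphs are finite and simple. A \emph{Hamiltonian cycle decomposition} of $K_{2n+1}$ is a partition of its edge set into $n$ sets, each of which is the edge set of a Hamiltonian cycle. It is known that such a decomposition exists. We view it as a coloring of the edges with $n$ colors and ask which partial colorings can be completed to one.

A \emph{linear forest} is a graph that is a disjoint union of paths. A \emph{linear-forest coloring} of a graph is an edge coloring in which every color class is a linear forest. A coloring of a subgraph $H\subseteq K_{2n+1}$ with colors from a set of $n$ colors \emph{extends} if it is the restriction of a coloring of $K_{2n+1}$ with these $n$ colors in which every class is a Hamiltonian cycle. A proper subset of the edges of a cycle is a linear forest, so if $H$ has fewer than $2n+1$ edges, only linear-forest colorings can extend. The following conjecture is posed in the paper of Javadi and Miralaei \cite{JM}.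

\begin{quote}
Let $H$ be a subgraph of $K_{2n+1}$ with $n$ edges, colored so that every color class is a linear forest. Then the coloring extends.
\end{quote}

Two extreme cases frame the question. If all $n$ edges have the same color, join the paths of $H$ and the unused vertices into a Hamiltonian cycle, and relabel the vertices of any decomposition so that one of its cycles becomes this one. If all $n$ edges have different colors, the statement says that $K_{2n+1}$ has a Hamiltonian cycle decomposition in which no two edges of $H$ lie in the same cycle; this is Wu's conjecture, which has been proved. For $n=2$ these are the only cases, and the second one is visible in the decomposition of $K_5$ on $\mathbb Z_5$ into the cycles $\{i,i+1\}$ and $\{i,i+2\}$: the edges $01$ and $02$ are adjacent, the edges $01$ and $24$ are disjoint, and each pair meets both cycles.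

What could go wrong in general? Let $R$ be a nonempty set of $r$ vertices and let $m=2n+1-r\ge1$ vertices lie outside it. A Hamiltonian cycle leaves $R$ at most $m$ times, so its restriction to $R$ has at most $m$ components and therefore at least $r-m$ edges. A precoloring can violate this by filling the complete graph $K_R$ on $R$ with too few colors, or by nearly completing one cycle and then coloring a forced edge wrongly. Both obstructions occur below, with $\binom{n+1}{2}$ and with $2n-1$ edges. It is hard to see how $n$ edges could do either, so one expects the conjecture to hold. It does.

\begin{theorem}\label{thm:main}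
Every linear-forest coloring, with colors from a set of $n$ colors, of a subgraph $H\subseteq K_{2n+1}$ with at most $n$ edges extends.
\end{theorem}

The proof does not assume Wu's conjecture and is self-contained; its only outside tool is the max-flow--min-cut theorem with integrality. It rests on the following theorem, whose case $M=\emptyset$ is Hilton's embedding theorem, proved again below as Corollary~\ref{cor:hilton}.

\begin{theorem}\label{thm:matching}
Let $R\subset V(K_{2n+1})$, let $O$ be its complement, and let $m=|O|\ge1$. Let $K_R$ be edge-colored with $n$ colors, and let $M$ be a matching inside $O$ whose edges are colored, $q_c$ of them with color $c$. Assume $2|M|\le m-1$ (this is automatic if $m$ is odd). Then the coloring of $K_R\cup M$ extends if and only if each color class $c$ of $K_R$ is a linear forest with at most $m-q_c$ components, where isolated vertices of $R$ count as components. If $R=\emptyset$, the condition is void.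
\end{theorem}

Two further results show what changes when one bounds the vertices instead of the edges, and that some bound on the edges is needed.

\begin{theorem}\label{thm:vertices}
Every linear-forest coloring with $n$ colors of a graph $H\subseteq K_{2n+1}$ with at most $n$ non-isolated vertices extends, whatever the number of edges. For every $n\ge3$, ``$n$ non-isolated vertices'' cannot be replaced by ``$n+1$''.
\end{theorem}

\begin{proposition}\label{prop:edges}
For every $n\ge2$ there is a linear-forest colored graph $H\subseteq K_{2n+1}$ with $2n-1$ edges whose coloring does not extend.
\end{proposition}

By Theorem~\ref{thm:matching}, it suffices to complete the coloring of $H$ to a suitable coloring of the complete graph on its non-isolated vertices. On at most $n+1$ vertices a greedy argument does this. The difficulty in Theorem~\ref{thm:main} is that $n$ edges may span up to $2n$ vertices, namely when many components of $H$ are trees. We remove the difficulty in two ways. Components that are single edges are left outside $R$ and become the matching $M$. The other tree components are chained together by merging leaves, which brings the number of vertices down to at most $n+1$; the merged vertices are later split again one at a time.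

Section~\ref{sec:slots} sets up the counting, and Section~\ref{sec:example} carries out one merge and one split by hand. Section~\ref{sec:one} inserts one vertex by a flow and proves Hilton's theorem, Theorem~\ref{thm:vertices} and Proposition~\ref{prop:edges}. Section~\ref{sec:two} isolates a labeling argument for two new vertices, which is used in Section~\ref{sec:matching} to prove Theorem~\ref{thm:matching} and in Section~\ref{sec:split} to split a vertex. Section~\ref{sec:main} proves Theorem~\ref{thm:main}.

\section{Slots and outer counts}\label{sec:slots}

The colors are $1,\dots,n$. Let $R$ be a set of $r\le 2n$ vertices ($r=0$ is allowed) and put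
\[
m=2n+1-r .
\]
We think of $R$ as a subset of $V(K_{2n+1})$ with complement $O$ of size $m$. Permuting the vertices of $K_{2n+1}$ maps decompositions to decompositions, so whether a colored graph extends depends only on its isomorphism type. We may therefore enlarge $R$ by adding new vertices and decide their names later.

Given a coloring of $E(K_R)$, let $e_c$ be the number of edges of color $c$ and $\deg_c(w)$ the number of them at $w$. The \emph{outer count} of $c$ is
\[
\ell_c=2n+1-2r+e_c .
\]
Class $c$ is regarded as a graph on all of $R$. If it is a linear forest, its components, including single vertices, are the \emph{$c$-paths}. In a Hamiltonian cycle of color $c$ every vertex has degree $2$, so $w\in R$ still needs $2-\deg_c(w)$ edges of color $c$. We record this by giving $w$ exactly $2-\deg_c(w)$ \emph{$c$-slots}. Every $c$-path has exactly two slots: one at each end, or both at its only vertex. When a new vertex $s$ is added, an edge $sw$ of color $c$ \emph{occupies} a $c$-slot at $w$; if $w$ has two $c$-slots, either may be named.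

\begin{lemma}\label{lem:count}
Let $K_R$ have a linear-forest coloring.
\begin{enumerate}
\item[(a)] Class $c$ has $m-\ell_c$ paths; in particular $\ell_c\le m$. Color $c$ has $2(m-\ell_c)$ slots, and every vertex of $R$ has exactly $m$ slots.
\item[(b)] In any extension exactly $\ell_c$ edges of color $c$ lie inside $O$.
\item[(c)] If $j$ vertices are added to $R$ and $a_c$ of the new edges get color $c$, then $\ell_c$ changes to $\ell_c-2j+a_c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A forest on $r$ vertices with $e_c$ edges has $r-e_c=m-\ell_c$ components, and each has two slots. A vertex $w$ has $\sum_c(2-\deg_c(w))=2n-(r-1)=m$ slots.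

(b) The cycle of color $c$ has $2n+1$ edges. Of these $e_c$ lie inside $R$, and since the degrees at $R$ add up to $2r$, exactly $2r-2e_c$ join $R$ to $O$. This leaves $2n+1-e_c-(2r-2e_c)=\ell_c$.

(c) This is the definition of $\ell_c$.
\end{proof}

A coloring of $K_R$ is \emph{good} if it is a linear-forest coloring with $\ell_c\ge0$ for all $c$, that is, if every class is a linear forest with at most $m$ components. The restriction of a Hamiltonian cycle to a proper subset of the vertices is a linear forest, so by Lemma~\ref{lem:count}(b) a coloring of $K_R$ that extends is good. For example, let $n=2$ and let $R$ be a triangle, so that $m=2$ and $\ell_c=e_c-1$. The good colorings have two edges of one color and one of the other, the outer counts are $1$ and $0$, and the single edge inside $O$ is forced to have the first color.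

In these terms the condition of Theorem~\ref{thm:matching} reads $\ell_c\ge q_c$ for all $c$: there must be room for $q_c$ edges of color $c$ outside $R$.

We shall often color edges greedily. Let $G$ be a graph with a linear-forest coloring, write $\deg_c$ for degrees in its class $c$, and let $y\ne z$ be non-adjacent vertices. Color $c$ is \emph{blocked} for $yz$ if adding $yz$ to class $c$ destroys the linear forest.

\begin{lemma}\label{lem:greedy}
At most $\frac12(\deg_G(y)+\deg_G(z))$ colors are blocked for $yz$. Consequently, if $r\le n+1$, every linear-forest coloring of a graph on $R$ can be completed to a linear-forest coloring of $K_R$.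
\end{lemma}

\begin{proof}
Color $c$ is blocked only if $y$ or $z$ has $c$-degree $2$, or if $y$ and $z$ lie on one $c$-path, in which case both have $c$-degree at least $1$. In each case $\deg_c(y)+\deg_c(z)\ge2$; sum over the blocked colors. For a graph on $R$ both degrees are at most $r-2$, so at most $r-2\le n-1$ colors are blocked, and the missing edges can be colored one after another.
\end{proof}

\section{An example: two paths in $K_9$}\label{sec:example}

Merging needs two tree components with at least two edges each, so the smallest case is $n=4$ with $H$ consisting of two paths on three vertices. Let $H$ be the path $a,v,s$ with $av,vs$ of colors $2,1$ together with the path $x,w,b$ with $xw,wb$ of colors $3,4$. By Hilton's theorem it suffices to find a good coloring of the complete graph on these six vertices that contains $H$. Here $r=6$ and $\ell_c=e_c-3$, so every color needs at least three of the fifteen edges, and Lemma~\ref{lem:greedy} does not apply since $r=n+2$.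

\emph{Merging.} Identify the leaves $s$ and $x$ to one vertex $x$. The result is the path $a,v,x,w,b$ with colors $2,1,3,4$ on $R=\{a,v,x,w,b\}$, where $r=5$, $m=4$ and $\ell_c=e_c-1$. Complete it as follows:
\begin{equation}\label{eq:K5}
1:\ vx,\ ab,\ aw;\qquad 2:\ av,\ vw,\ xb;\qquad 3:\ xw,\ vb;\qquad 4:\ wb,\ ax .
\end{equation}
All ten edges appear once, the outer counts are $2,2,1,1$, and the four edges at $x$ have four different colors. The paths are $vx$, $baw$ in color $1$; $avw$, $xb$ in color $2$; $xw$, $vb$, $a$ in color $3$; and $wb$, $ax$, $v$ in color $4$. The slots have colors $2,3,3,4$ at $a$, colors $1,3,4,4$ at $v$, and colors $1,2,3,4$ at each of $x,w,b$.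

\emph{Inserting.} Add a new vertex $s$. In each color it may be joined to at most two paths, once each and at a slot. By Lemma~\ref{lem:count}(c) the coloring stays good if $s$ gets at least one edge of color $3$ and one of color $4$. We also forbid $s$ to touch the paths $vx$ of color $1$ and $xw$ of color $3$, which contain the two edges to be separated. One solution is
\[
sa:3,\qquad sv:4,\qquad sx:4,\qquad sw:1,\qquad sb:2 .
\]

\emph{Splitting.} We want $sv$ to have color $1$ and $xw$ to keep color $3$. For a vertex $y\in\{a,v,w,b\}$ we may interchange the colors of $xy$ and $sy$; this changes no $e_c$ and no color degree at $y$. Interchanging at $v$ gives $sv$ color $1$, but now $xv$, $xa$ and $xs$ all have color $4$. So we must also interchange at $a$. The result is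
\[
1:\ b\,a\,w\,s\,v;\qquad 2:\ a\,v\,w,\ \ x\,b\,s;\qquad 3:\ a\,x\,w,\ \ v\,b;\qquad 4:\ a\,s\,x\,v,\ \ w\,b,
\]
where each word is a path. This is a linear-forest coloring of $K_6$ with $4,4,3,4$ edges in the four classes, so it is good, and it contains $H$.

Figure~\ref{fig:units} shows the bookkeeping behind the interchange. The eight edges from $x$ and $s$ to the other vertices must be redistributed between $x$ and $s$. Two edges at the same vertex $y$ must go to different ends, and so must certain pairs of the same color. These constraints form two matchings, whose union is bipartite, so they can always be met. The forbidden slots make sure that the edges $xv$ and $xw$ are in no constraint of the second kind, which is what allows us to send one to $s$ and the other to $x$.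

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.2,yscale=1.5]
\node (xv) at (0,1) {$xv:1$};
\node (sv) at (0,0) {$sv:4$};
\node (xa) at (1,1) {$xa:4$};
\node (sa) at (1,0) {$sa:3$};
\node (xw) at (2,1) {$xw:3$};
\node (sw) at (2,0) {$sw:1$};
\node (xb) at (3,1) {$xb:2$};
\node (sb) at (3,0) {$sb:2$};
\draw[thick] (xv)--(sv) (xa)--(sa) (xw)--(sw) (xb)--(sb);
\draw[thick,dashed] (sv)--(xa);
\draw[thick,dashed] (xb) to[bend left=55] (sb);
\end{tikzpicture}
\caption{The edges from $x$ and $s$ to $v,a,w,b$ with their colors, before the interchange; the edge $xs$ has color $4$. Two linked edges must end at different vertices among $x,s$. A solid link joins two edges with a common end in $\{v,a,w,b\}$; a dashed link joins two edges of the same color. Moving $xv$ to $s$ forces interchanges at $v$ and $a$, and leaves $xw$ in place.}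
\label{fig:units}
\end{figure}

\section{Inserting one vertex}\label{sec:one}

\subsection{Flows}

A \emph{network} is a directed graph with a source $\sigma$, a sink $\tau$ and nonnegative arc capacities. A \emph{flow} assigns to each arc a real number between $0$ and its capacity, with conservation at all nodes other than $\sigma,\tau$; its \emph{value} is the net amount leaving $\sigma$. A \emph{cut} is a partition of the nodes into a source side containing $\sigma$ and a sink side containing $\tau$; its capacity is the total capacity of the arcs from the source side to the sink side. The max-flow--min-cut theorem says that the maximum value of a flow equals the minimum capacity of a cut. If the capacities are integers, the maximum value is an integer, and every integral flow can be raised to an integral maximum flow by augmenting along simple $\sigma$--$\tau$ paths of the residual network, in which an arc is used forward if it is not saturated and backward if it carries flow.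

All our networks are acyclic, have integer capacities, and contain one node for each color $c$, whose only outgoing arc is its \emph{sink arc} $c\to\tau$; no other arcs enter $\tau$. We need integral flows that saturate all arcs leaving $\sigma$ (every old vertex is joined to the new one) and at the same time send at least a prescribed amount into each color (no outer count drops too far). The two demands can be verified separately, and each only up to a loss of less than $1$.

\begin{lemma}\label{lem:round}
In a network as above, let $U$ be the total capacity of the source arcs and let $d_c\ge0$ be integers not exceeding the capacities of the sink arcs. Suppose that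
\begin{enumerate}
\item[(i)] there is a flow of value greater than $U-1$, and
\item[(ii)] after the sink capacities are replaced by the $d_c$, there is a flow of value greater than $\sum_c d_c-1$.
\end{enumerate}
Then there is an integral flow that saturates all source arcs and carries at least $d_c$ on the sink arc of every color $c$.
\end{lemma}

\begin{proof}
The maximum value in (ii) is an integer greater than $\sum_c d_c-1$ and at most $\sum_c d_c$, so some integral flow carries exactly $d_c$ on each sink arc. Regard it as a flow in the original network and augment it to an integral maximum flow. Using a sink arc backward means leaving $\tau$, which a simple $\sigma$--$\tau$ path never does; so the flow on the sink arcs never decreases. The maximum value is an integer greater than $U-1$ and at most $U$. It equals $U$, and this forces all source arcs to be saturated.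
\end{proof}

\emph{Truncation.} In an acyclic network a flow is a nonnegative combination of $\sigma$--$\tau$ paths, and here each such path passes through exactly one color. If a flow sends $y_c$ into color $c$ and $0\le y'_c\le y_c$, then scaling down the paths through each $c$ yields a flow that sends exactly $y'_c$ into $c$ and is no larger on any arc.

\subsection{The insertion lemma}

Let $K_R$ have a linear-forest coloring and let $E$ be a set of slots, called \emph{excluded}. The \emph{insertion network} has the arcs
\[
\sigma\to w\ \ (\text{capacity }1),\qquad w\to Q,\qquad Q\to c\ \ (\text{capacity }1),\qquad c\to\tau\ \ (\text{capacity }2),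
\]
for all $w\in R$, all colors $c$ and all $c$-paths $Q$, where the capacity of $w\to Q$ is the number of non-excluded slots of $Q$ at $w$. An integral flow that saturates the source arcs colors the edges at a new vertex $s$: give $sw$ the color of the path through which the unit from $w$ flows. In each color, $s$ is joined to at most two paths, once each, at a non-excluded slot. So the classes remain linear forests and no excluded slot is occupied.

By Lemma~\ref{lem:count}(a) every vertex has $m$ slots, so the natural fractional solution puts flow $1/m$ through each non-excluded slot. The hypotheses below say that this \emph{uniform flow} loses less than $1$ in both conditions of Lemma~\ref{lem:round}. The numbers $q_c$ keep room for the matching of Theorem~\ref{thm:matching}.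

\begin{lemma}\label{lem:insert}
Let $K_R$ have a good coloring, and let $m\ge2$. Let $q_c$ be integers with $0\le q_c\le\ell_c$, let $q=\sum_cq_c$, let $E$ be a set of slots and $E_c$ its set of $c$-slots. Assume one of the following.
\begin{enumerate}
\item[(a)] $2q+|E|\le m-1$.
\item[(b)] $2q+|E|=m\ge3$, $|E|\ge1$, $\ell_c-q_c\ge1$ whenever $E_c\ne\emptyset$, and, if $q=0$, some vertex has both an excluded slot and a non-excluded slot whose color $c$ satisfies $\ell_c\ge1$.
\end{enumerate}
Then a new vertex $s$ can be added and the edges $sw$, $w\in R$, colored so that the coloring of $K_{R\cup\{s\}}$ is good, no slot of $E$ is occupied, and the new outer counts satisfy $\ell'_c\ge q_c$ for all $c$.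
\end{lemma}

\begin{proof}
If $s$ gets $t_c$ edges of color $c$, then $\ell'_c=\ell_c-2+t_c$. Put $\lambda_c=\ell_c-q_c\ge0$ and $d_c=\max(0,2-\lambda_c)\le2$. It suffices to find an integral flow in the insertion network that saturates the source arcs and has $t_c\ge d_c$ on each sink arc. We verify the conditions of Lemma~\ref{lem:round} with $U=r$.

In the uniform flow a vertex carries at most $1$, a path carries at most $2/m\le1$, and color $c$ carries
\[
y_c=\frac{2(m-\ell_c)-|E_c|}{m}=2-\frac{2\ell_c}{m}-\frac{|E_c|}{m}\le2,
\]
where $\ell_c\ge0$ is used. So it is a flow, of value $r-|E|/m$.

\emph{Condition (i).} If $|E|<m$, the value exceeds $r-1$. If $|E|=m$, then (b) holds with $q=0$ and the value is exactly $r-1$. Take the vertex $w$ from (b) and its non-excluded slot, on a $c$-path $Q$ with $\ell_c\ge1$. The arc $\sigma\to w$ carries less than $1$ because $w$ has an excluded slot; $w\to Q$ carries the fraction $1/m$ of its positive capacity; $Q\to c$ carries at most $2/m<1$ because $m\ge3$; and $c\to\tau$ carries at most $2-2/m$. So the flow along $\sigma,w,Q,c,\tau$ can be increased, and the value exceeds $r-1$.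

\emph{Condition (ii).} Let $S$ be the set of colors with $d_c>y_c$. Truncating to $\min(y_c,d_c)$ gives a flow of value $\sum_cd_c-\sum_{c\in S}(d_c-y_c)$, so we need $\sum_{c\in S}(d_c-y_c)<1$. For $c\in S$ we have $d_c>0$, hence $d_c=2-\lambda_c$, and with $\ell_c=q_c+\lambda_c$,
\[
d_c-y_c=\frac{2q_c+|E_c|}{m}-\lambda_c\Bigl(1-\frac2m\Bigr),
\]
where $1-2/m\ge0$. In case (a) the sum over $S$ is at most $(2q+|E|)/m<1$. In case (b), if some $c\in S$ has $E_c\ne\emptyset$, then $\lambda_c\ge1$ and the sum is at most $1-(1-2/m)=2/m<1$. Otherwise it is at most $2q/m=(m-|E|)/m<1$.
\end{proof}

The bound in (a) cannot be raised to $m$ without further assumptions: if $q=0$ and $E$ consists of all $m$ slots at one vertex $w$, the edge $sw$ has no available color. Case (b) is the borderline case; it occurred in Section~\ref{sec:example}, where $|E|=m=4$, and it is needed only for the first split in the proof of Theorem~\ref{thm:main}.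

\begin{corollary}[Hilton's embedding theorem]\label{cor:hilton}
Every good coloring of $K_R$ extends.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:insert}(a) with all $q_c=0$ and $E=\emptyset$ until $m=1$. Then $r=2n$, every class has at most one component and so is a Hamiltonian path on $R$, and every vertex has exactly one slot. Join a last vertex to each $w\in R$ with the color of the slot at $w$. It is joined in color $c$ to the two ends of the $c$-path, which closes it to a Hamiltonian cycle.
\end{proof}

With $R=\emptyset$ this gives the existence of a Hamiltonian cycle decomposition of every $K_{2n+1}$.

\subsection{Few vertices, many edges}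

\begin{proof}[Proof of Theorem~\ref{thm:vertices}]
Let $R$ be the set of non-isolated vertices of $H$, so $r\le n$. By Lemma~\ref{lem:greedy} the coloring of $H$ can be completed to a linear-forest coloring of $K_R$. It is good because $\ell_c\ge 2n+1-2r\ge1$, and Corollary~\ref{cor:hilton} applies.

Now let $n\ge3$. Deleting a vertex from a Hamiltonian cycle decomposition of $K_{2t+1}$ decomposes $K_{2t}$ into $t$ Hamiltonian paths. If $n$ is odd, this decomposes $K_{n+1}$ into $(n+1)/2\le n-1$ paths. If $n\ge4$ is even, decompose $K_{n+2}$ into $(n+2)/2\le n-1$ paths and delete a vertex; this decomposes $K_{n+1}$ into at most $n-1$ linear forests. So $H=K_{n+1}$ has a linear-forest coloring that avoids color $n$. In an extension the $n+1$ vertices of $H$ would be independent in the cycle of color $n$, but a cycle on $2n+1$ vertices has no independent set of size $n+1$.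
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:edges}]
Let $z_1,z_2$ be two vertices of $K_{2n+1}$. Give color $1$ to the $2n-2$ edges of a Hamiltonian path on the other $2n-1$ vertices, and color $2$ to the edge $z_1z_2$. In an extension the cycle of color $1$ consists of this path and a second path between its ends whose inner vertices are exactly $z_1$ and $z_2$. Then $z_1z_2$ has color $1$, a contradiction.
\end{proof}

\section{Two new vertices}\label{sec:two}

Both remaining tools deal with two vertices $y,z$ at once. It is convenient to choose first which slots the edges to $y$ and $z$ occupy, and only then which of the two vertices each slot is joined to.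

Let $K_W$ have a linear-forest coloring, let $y,z\notin W$, and fix a color $d$ for the edge $yz$. A \emph{unit system} $T$ is a choice of two distinct slots at every $w\in W$. The chosen slots are the \emph{units}, $T_c$ is the set of units of color $c$, and the two units at one vertex form a \emph{vertex pair}. An \emph{ear} is a path of $K_W$, of any color, both of whose slots are units. A \emph{labeling} gives one unit of each vertex pair the label $y$ and the other the label $z$. It defines a coloring of $K_{W\cup\{y,z\}}$: a unit of color $c$ at $w$ with label $y$ (or $z$) becomes an edge $wy$ (or $wz$) of color $c$, and $yz$ gets color $d$. Every linear-forest coloring of $K_{W\cup\{y,z\}}$ that extends the given one and gives $yz$ color $d$ arises in this way, since the edges $wy$ and $wz$ occupy two distinct slots at $w$. The numbers $e_c$ and the color degrees at the vertices of $W$ depend only on $T$ and $d$, not on the labeling.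

\begin{lemma}\label{lem:necessary}
If some labeling of $T$ gives a linear-forest coloring, then in it the two units of every ear have different labels, and
\begin{enumerate}
\item[(U1)] every color $c$ has $|T_c|\le4$ and at most one ear;
\item[(U2)] $|T_d|\le2$ and color $d$ has no ear.
\end{enumerate}
\end{lemma}

\begin{proof}
Each of $y,z$ has degree at most $2$ in every color, and $yz$ accounts for one edge of color $d$ at each. This gives the bounds on $|T_c|$ and $|T_d|$. If an ear is a single vertex, its units form a vertex pair and have different labels. If it has two ends and both units had label $y$, say, the ear and $y$ would form a cycle. So every ear, with its two new edges, is a monochromatic path from $y$ to $z$. Two ears of one color, or an ear of color $d$ and the edge $yz$, would form a cycle.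
\end{proof}

For the converse, call a set $P$ of disjoint pairs of units, each pair contained in one $T_c$, an \emph{adequate set of color pairs} if
\begin{enumerate}
\item[(P1)] the two units of every ear form a pair of $P$;
\item[(P2)] $T_d$ is a pair of $P$ if $|T_d|=2$;
\item[(P3)] $T_c$ contains a pair of $P$ if $|T_c|=3$, and two pairs of $P$ if $|T_c|=4$.
\end{enumerate}
Under (U1) and (U2) the pairs can be chosen color by color. For $c=d$ follow (P2). For $c\ne d$ with an ear, pair its two units, and pair the other two if $|T_c|=4$. For $c\ne d$ without an ear, any choice of pairs that satisfies (P3) will do. Let $\Gamma$ be the multigraph on $T$ whose edges are the vertex pairs and the pairs of $P$.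

\begin{lemma}\label{lem:label}
Assume \textup{(U1)} and \textup{(U2)}, and let $P$ be adequate. Then $\Gamma$ is bipartite, and every proper $2$-coloring of $\Gamma$ with the labels $y,z$ is a labeling that gives a linear-forest coloring of $K_{W\cup\{y,z\}}$.
\end{lemma}

\begin{proof}
The graph $\Gamma$ is a union of two matchings. Along any cycle the two kinds of edges alternate, so all cycles are even (a pair of both kinds is a cycle of length $2$), and $\Gamma$ is bipartite. A proper $2$-coloring separates each vertex pair, so it is a labeling.

Color degrees at $w\in W$ stay at most $2$ because units are slots. By (P3) each label occurs on at most two units of any $T_c$: for $|T_c|\le2$ there is nothing to prove, for $|T_c|=3$ a pair contains both labels, and for $|T_c|=4$ two pairs do. By (U2) and (P2) each label occurs on at most one unit of $T_d$. So $y$ and $z$ have degree at most $2$ in every color.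

Suppose that class $c$ contains a cycle. It passes through $y$ or $z$. Deleting these vertices from the cycle leaves at least one segment, and each segment lies in a $c$-path $Q$ of $K_W$ and is entered and left by new edges. These come from two distinct units on $Q$, so $Q$ is an ear and the two edges are those of its units. If the cycle contains only one of $y,z$, both units of an ear have the same label, contrary to (P1). If it contains both, it consists of two paths from $y$ to $z$, each of which passes through an ear or is the edge $yz$. So color $c$ has two ears, or $c=d$ has an ear, contrary to (U1) and (U2).
\end{proof}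

\section{A prescribed outer matching}\label{sec:matching}

One prescribed edge outside $R$ costs nothing: if $\ell_{c}\ge1$, any extension has an edge of color $c$ inside $O$, and we can name its ends as we like. For several edges this fails, because Lemma~\ref{lem:count}(b) counts the outer edges of each color but does not make them disjoint. So we insert the edges of the matching one at a time, each with both its ends, and keep room for the others.

\begin{lemma}\label{lem:edge}
Let $K_R$ have a good coloring, and let $m\ge5$. Let $q_c$ be integers with $0\le q_c\le\ell_c$, let $q=\sum_cq_c$ satisfy $2q\le m-1$, and let $c^*$ be a color with $q_{c^*}\ge1$. Put $\varepsilon_{c^*}=1$ and $\varepsilon_c=0$ for $c\ne c^*$. Then two vertices $u,v$ can be added so that $uv$ has color $c^*$, the coloring of $K_{R\cup\{u,v\}}$ is good, and the new outer counts satisfy $\ell''_c\ge q_c-\varepsilon_c$ for all $c$.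
\end{lemma}

\begin{proof}
We use Section~\ref{sec:two} with $W=R$, $\{y,z\}=\{u,v\}$ and $d=c^*$. If $t_c=|T_c|$, then $\ell''_c=\ell_c-4+t_c+\varepsilon_c$ by Lemma~\ref{lem:count}(c). Put
\[
\lambda_c=\ell_c-q_c\ge0,\qquad \kappa_c=4-2\varepsilon_c,\qquad d_c=\max(0,\kappa_c-\lambda_c)\le\kappa_c .
\]
Then $t_c\ge d_c$ implies $\ell''_c\ge q_c-\varepsilon_c\ge0$. By Lemma~\ref{lem:label} it suffices to find a unit system with (U1), (U2) and $t_c\ge d_c$ for all $c$.

\emph{The network $N$.} It has arcs $\sigma\to w$ of capacity $2$ for $w\in R$; arcs $w\to Q$ whose capacity is the number of slots of the path $Q$ at $w$; arcs $Q\to c$ of capacity $1$ for every $c$-path $Q$; and arcs $c\to\tau$ of capacity $\kappa_c$. In addition, each color $c\ne c^*$ has a node $J_c$ with arcs $Q\to J_c$ for all $c$-paths $Q$ and an arc $J_c\to c$, all of capacity $1$.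

An integral flow of value $2r$ in $N$ gives a unit system: if $w\to Q$ carries $j$, choose $j$ slots of $Q$ at $w$. A path carries $2$ exactly when it is an ear, and it can do so only by using $J_c$. Hence there is at most one ear of each color $c\ne c^*$ and none of color $c^*$, and $t_c\le\kappa_c$; these are (U1) and (U2). Conversely, a unit system with (U1) and (U2) gives an integral flow of value $2r$: send each unit through its path and its color, and route the second unit of an ear through $J_c$. So it remains to verify the two conditions of Lemma~\ref{lem:round} for $N$, with $U=2r$.

The uniform flow is now too weak for (i): flow $2/m$ on every slot sends $4-4\ell_{c^*}/m$ into $c^*$, and this may exceed the capacity $2$ by more than $1$. We spread the loss over two steps by inserting $u$ and $v$ one after the other, ignoring the bounds $d_c$.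

\emph{Condition (i): $N$ has a flow of value $2r$.} First insert $u$. Take the insertion network of $R$ with $E=\emptyset$, lower the sink capacity of $c^*$ to $1$, and put $d'_c=\max(0,2-\ell_c)$. Here $d'_{c^*}\le1$, since $\ell_{c^*}\ge q_{c^*}\ge1$. The uniform flow $1/m$ has value $r$ and sends $2-2\ell_c/m$ into $c$. Truncating it to at most $1$ at $c^*$ loses $\max(0,1-2\ell_{c^*}/m)<1$, which is condition (i) of Lemma~\ref{lem:round} for this network. Since $0\le\ell_c\le m$ and $m\ge2$, we have $2-2\ell_c/m\ge\max(0,2-\ell_c)=d'_c$, so truncating to the $d'_c$ gives condition (ii). We obtain a linear-forest coloring of $K_{R_1}$, $R_1=R\cup\{u\}$, with outer counts $\ell'_c\ge\ell_c-2+d'_c\ge0$. It is good, each vertex has $m_1=m-1\ge4$ slots, and $u$ has at most one edge of color $c^*$. So $u$ has a $c^*$-slot $\eta$. Let $Q^*$ be the $c^*$-path of $K_{R_1}$ that contains $u$, and let $\eta'$ be its other slot.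

Now add $v$ and give $uv$ color $c^*$, occupying $\eta$. To color the edges $vw$, $w\in R$, take the insertion network of $R_1$ with $E=\{\eta'\}$, delete the source arc to $u$, and lower the sink capacity of $c^*$ to $1$. Put flow $1/m_1$ on every non-excluded slot at a vertex of $R$. The value is at least $r-1/m_1$; paths carry at most $2/m_1\le1$; and colors carry at most $2$ because $\ell'_c\ge0$. Color $c^*$ has at most $2m_1$ slots, of which $\eta$ and $\eta'$ carry nothing, so it receives at most $2-2/m_1$, and truncating it to at most $1$ loses at most $1-2/m_1$. The total loss is at most $1-1/m_1<1$, so by integrality there is an integral flow of value $r$. In the resulting coloring $v$ is joined, in each color $c\ne c^*$, to at most two paths of $K_{R_1}$, once each. In color $c^*$ it is joined to $Q^*$ by $uv$ only, since the other slot $\eta'$ of $Q^*$ is excluded, and to at most one further path. So we have a linear-forest coloring of $K_{R\cup\{u,v\}}$ with $uv$ of color $c^*$. By Lemma~\ref{lem:necessary} its unit system satisfies (U1) and (U2), and it gives a flow of value $2r$ in $N$.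

\emph{Condition (ii): with sink capacities $d_c$ there is a flow of value $\sum_cd_c$.} We find such a flow that does not use the nodes $J_c$; delete them. Take a cut, and let $S$ be the set of colors and $X$ the set of vertices of $R$ on the sink side. Each color $c\notin S$ contributes $d_c$ through its sink arc, and each vertex of $X$ contributes $2$ through its source arc. Let $\Pi$ be the number of paths $Q$ whose color $c$ lies in $S$ and which have a slot at some $w\in R\setminus X$. Each of them contributes at least $1$: through $Q\to c$ if $Q$ is on the source side, and through $w\to Q$ otherwise. So the capacity of the cut is at least $\sum_{c\notin S}d_c+2|X|+\Pi$, and it suffices to prove $2|X|+\Pi\ge d(S)$, where $f(S)=\sum_{c\in S}f_c$ for any numbers $f_c$.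

Suppose that the integer $g=d(S)-2|X|-\Pi$ is at least $1$. Removing from $S$ the colors with $d_c=0$ keeps $d(S)$ and does not increase $\Pi$, so we may assume that $d_c=\kappa_c-\lambda_c$ for $c\in S$. Thus $d(S)=4|S|-\lambda(S)-2\varepsilon(S)$. Give weight $2/m$ to every slot whose color is in $S$. By Lemma~\ref{lem:count}(a) the total weight is $4|S|-4\ell(S)/m$, and the slots at vertices of $X$ weigh at most $2|X|$. The other slots lie on the $\Pi$ paths and weigh at most $4\Pi/m$. Hence
\[
4|S|-\frac{4q(S)}m-\frac{4\lambda(S)}m\le 2|X|+\frac{4\Pi}m=4|S|-\lambda(S)-2\varepsilon(S)-g-\Pi\Bigl(1-\frac4m\Bigr).
\]
Rearranging and using $2q\le m-1$,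
\[
g+\Bigl(1-\frac4m\Bigr)\bigl(\Pi+\lambda(S)\bigr)+2\varepsilon(S)\le\frac{4q(S)}m\le2-\frac2m .
\]
Since $m\ge5$, all terms on the left are nonnegative. So $\varepsilon(S)=0$, that is, $c^*\notin S$. Then $q(S)\le q-1$, and the middle term is at most $(2(m-1)-4)/m=2-6/m$. It follows that $g=1$ and
\[
\Bigl(1-\frac4m\Bigr)\bigl(\Pi+\lambda(S)\bigr)\le1-\frac6m<1-\frac4m .
\]
As $1-4/m>0$, the integer $\Pi+\lambda(S)$ is $0$. Then $d(S)=4|S|$ and $2|X|=d(S)-g=4|S|-1$, which is impossible by parity. So every cut has capacity at least $\sum_cd_c$.

Lemma~\ref{lem:round} now gives an integral flow of value $2r$ in $N$ with $t_c\ge d_c$ for all $c$.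
\end{proof}

The hypotheses $2q\le m-1$ and $m\ge5$ enter only in the cut estimate: the first makes the last inequality strict, and the second makes $1-4/m$ positive.

\begin{proof}[Proof of Theorem~\ref{thm:matching}]
\emph{Necessity.} Let $R\ne\emptyset$ and take an extension. Restricted to the proper subset $R$, the cycle of color $c$ is a linear forest with $m-\ell_c$ components, and $\ell_c\ge q_c$ by Lemma~\ref{lem:count}(b), since the $q_c$ edges of $M$ of color $c$ lie inside $O$.

\emph{Sufficiency.} The hypothesis says that all classes are linear forests and $0\le q_c\le\ell_c$; if $R=\emptyset$, then $\ell_c=m\ge q_c$. We use induction on $q=|M|$. If $q=0$, apply Corollary~\ref{cor:hilton}. If $q=1$ and the edge of $M$ has color $c^*$, take an extension of $K_R$ from Corollary~\ref{cor:hilton}. It has $\ell_{c^*}\ge1$ edges of color $c^*$ inside $O$, and a permutation of $O$ maps one of them to the edge of $M$. If $q\ge2$, then $m\ge2q+1\ge5$. Let $uv\in M$ have color $c^*$ and add $u,v$ to $R$ by Lemma~\ref{lem:edge}. The matching $M-uv$ has $q_c-\varepsilon_c\le\ell''_c$ edges of color $c$, it lies outside $R\cup\{u,v\}$, and $2(q-1)\le(m-2)-1$. So the induction hypothesis applies.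
\end{proof}

\section{Splitting a vertex}\label{sec:split}

The next lemma is the general form of the last step in Section~\ref{sec:example}.

\begin{lemma}\label{lem:split}
Let $K_R$ have a good coloring, let $x,v_1,v_2\in R$ be distinct, and let $xv_i$ have color $c_i$ for $i=1,2$. Assume that
\begin{enumerate}
\item[(i)] $c_1=c_2$, or
\item[(ii)] $c_1\ne c_2$ and $\deg_{c_1}(x)=\deg_{c_2}(x)=1$.
\end{enumerate}
Let $E_x$ be the set of slots of the $c_1$-path and of the $c_2$-path through $x$, so $|E_x|=2$ in case \textup{(i)} and $|E_x|=4$ in case \textup{(ii)}. Let a vertex $s$ be added so that the coloring of $K_{R\cup\{s\}}$ is good and no slot of $E_x$ is occupied. Then, by interchanging the colors of $xw$ and $sw$ for suitable $w\in R\setminus\{x\}$, one obtains a good coloring of $K_{R\cup\{s\}}$, with the same numbers $e_c$ and the same color degrees at all $w\in R\setminus\{x\}$, in which $sv_1$ has color $c_1$ and $xv_2$ has color $c_2$.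
\end{lemma}

\begin{proof}
We use Section~\ref{sec:two} with $W=R\setminus\{x\}$, $\{y,z\}=\{x,s\}$, and $d$ the color of $xs$. The given coloring of $K_{R\cup\{s\}}$ is a labeled unit system $T$ on $K_W$; we identify each unit with the edge $xw$ or $sw$ that it currently defines, and write $f_i=xv_i$. By Lemma~\ref{lem:necessary}, $T$ satisfies (U1) and (U2), and every ear has one unit at $x$ and one at $s$. Passing to another labeling of $T$ means interchanging the colors of $xw$ and $sw$ for some $w$, and it preserves all $e_c$ and all color degrees in $W$. So it suffices to find a labeling that gives a linear-forest coloring, with label $s$ on $f_1$ and label $x$ on $f_2$; goodness then follows because the $e_c$ are unchanged.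

\emph{The colors $c_1,c_2$ differ from $d$ and have no ears.} Let $Q_i$ be the $c_i$-path of $K_R$ through $x$. It has at least one edge, so its two slots lie at its two ends, and each is the only $c_i$-slot of $K_R$ at its vertex; inner vertices have none. Since these slots lie in $E_x$, no edge of color $c_i$ joins $s$ to $Q_i$. In particular $xs$ does not have color $c_i$, so $d\ne c_i$. An ear of color $c_i$ is joined to $x$ by an edge of color $c_i$, so it is a part of $Q_i$; it is also joined to $s$ by an edge of color $c_i$, which is impossible.

\emph{Color pairs.} For colors other than $c_1,c_2$ choose the pairs as in Section~\ref{sec:two}. In case (i), with $c=c_1=c_2$, the set $T_c$ consists of $f_1,f_2$ and at most two units at $s$; pair $f_1$ with $f_2$, and pair the units at $s$ if there are two. In case (ii), $f_i$ is the only edge of color $c_i$ at $x$, so $T_{c_i}$ consists of $f_i$ and at most two units at $s$; pair the units at $s$ if there are two, and leave $f_i$ unpaired. In both cases (P3) holds for $c_1,c_2$, and (P1), (P2) do not concern them. So the set of pairs is adequate.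

\emph{Labels.} By Lemma~\ref{lem:label} we need a proper $2$-coloring of $\Gamma$ with $s$ on $f_1$ and $x$ on $f_2$. The two labels may be exchanged in each component of $\Gamma$ separately. So there is nothing to prove if $f_1,f_2$ lie in different components, and otherwise we need them to get different labels. In case (i) they are adjacent in $\Gamma$. In case (ii) each lies in a vertex pair and in no color pair, so each has degree $1$ in $\Gamma$. Their common component is then a path with ends $f_1,f_2$ whose first and last edges are vertex pairs. As the two kinds of edges alternate, the path has odd length, and its ends get different labels.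
\end{proof}

\begin{remark}
The degree condition in (ii) keeps $|T_{c_i}|\le3$, so that $f_i$ can stay unpaired, and the exclusion of $E_x$ prevents $f_i$ from being paired as the unit of an ear or of color $d$. The exclusion cannot be dropped. Suppose in case (ii) that the $c_1$-path through $x$ is $x,v_1,v_2$ and that $sv_2$ receives color $c_1$. To give $sv_1$ color $c_1$ we must interchange at $v_1$; to keep color $c_2$ on $xv_2$ we must not interchange at $v_2$. Then $s,v_1,v_2$ is a triangle of color $c_1$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

If $H$ has fewer than $n$ edges, add an edge $yz\notin E(H)$. Each edge of $H$ has at most one end in $\{y,z\}$, so $\deg_H(y)+\deg_H(z)<n$, and by Lemma~\ref{lem:greedy} some color is not blocked. Repeating this, we may assume that $H$ has exactly $n$ edges. We discard its isolated vertices.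

Let $M$ be the matching formed by the components of $H$ that are single edges, with $q_c$ edges of color $c$ and $q=|M|$. The other components are \emph{big}. Their union $H_B$ has $n-q$ edges and $B$ vertices. Let $C_1,\dots,C_k$ be the big components that are trees. Each has at least two edges and one more vertex than edges, and a connected graph that is not a tree has at most as many vertices as edges. Hence
\begin{equation}\label{eq:kB}
2k\le n-q,\qquad B\le n-q+k .
\end{equation}
Our goal is a good coloring of $K_{V(H_B)}$ that contains the colored graph $H_B$ and has $\ell_c\ge q_c$ for all $c$; Theorem~\ref{thm:matching} then finishes the proof.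

\subsection{Merging leaves}

Let $\mu=k-1$ if $k\ge1$ and $\mu=0$ if $k=0$. Choose two leaves $a_i\ne b_i$ of each $C_i$, and for $1\le i\le\mu$ identify $b_i$ with $a_{i+1}$ to a \emph{merged vertex} $x_i$. Let $G_0$ be the colored graph obtained from $H_B$, let $R_0$ be its vertex set, and let $X=\{x_1,\dots,x_\mu\}$. Each $x_i$ has exactly two edges in $G_0$, namely $x_iv_i$ from $C_i$ and $x_iv'_i$ from $C_{i+1}$. In a tree with at least two edges the neighbor of a leaf is not a leaf, so $v_i$ and $v'_i$ are distinct vertices outside $X$. The trees have been glued in a chain to one tree, so there is no new cycle, and merged vertices have degree $2$. Thus $G_0$ has a linear-forest coloring. Call $x_i$ \emph{monochromatic} if its two edges have the same color and \emph{bichromatic} otherwise; in the second case the two colors are \emph{reserved} at $x_i$. By \eqref{eq:kB}, $r_0=|R_0|$ and $m_0=2n+1-r_0$ satisfy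
\begin{equation}\label{eq:r0}
r_0\le n-q+1\ \ (k\ge1),\qquad r_0\le n-q\ \ (k=0),\qquad m_0\ge n+q .
\end{equation}

One choice of leaves must be made with care. If $H$ consists of exactly two $3$-vertex paths (so $n=4$) that share a color, we choose $b_1$ and $a_2$ on edges of a shared color, so that $x_1$ is monochromatic. This is possible because every edge of a $3$-vertex path contains a leaf.

Single edges are not merged, for the following reason. Each bichromatic vertex will cost two excluded slots in Lemma~\ref{lem:insert}, and this is paid for by the two edges of a big tree through $2k\le n-q$. If $H$ were a matching with $n$ colors merged into one path, we would have $m_0=n$ and about $2n$ slots to exclude.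

\subsection{Completing the merged graph}

Case (ii) of Lemma~\ref{lem:split} needs degree $1$ in the reserved colors. So we call a coloring of $K_{R_0}$ that extends the coloring of $G_0$ \emph{admissible} if it is a linear-forest coloring and every bichromatic $x_i$ has degree exactly $1$ in each of its two reserved colors.

\begin{lemma}\label{lem:admissible}
An admissible coloring exists.
\end{lemma}

\begin{proof}
Attach to each bichromatic $x_i$ two auxiliary pendant edges, leading to new vertices, with its two reserved colors. This is still a linear-forest coloring. If we color the remaining edges of $K_{R_0}$ so that it stays one and then delete the auxiliary edges, the result is admissible. Let $D(y)$ be the current number of colored edges at $y$, auxiliary edges included. By Lemma~\ref{lem:greedy} an uncolored edge $yz$ can be colored if $D(y)+D(z)\le2n-1$. We color in three stages.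

\emph{Edges inside $X$.} They exist only if $\mu\ge2$; then $k\ge3$ and $n\ge2k\ge6$. An end $y$ has at most $\mu-2$ other edges inside $X$, two edges of $G_0$ and two auxiliary edges, so $D(y)+D(z)\le2(\mu+2)=2k+2\le n+2\le2n-1$.

\emph{Edges $yz$ with $y\in X$, $z\notin X$.} Here $\mu\ge1$, and $D(y)\le(r_0-2)+2\le n-q+1$. At least $\mu$ of the trees $C_i$ do not contain $z$, and each has at least two edges, so $z$ has at most $n-q-2\mu$ edges in $G_0$. The only other colored edges at $z$ go to $X\setminus\{y\}$. Hence $D(z)\le n-q-2\mu+(\mu-1)$, and $D(y)+D(z)\le2n-2q-\mu\le2n-1$.

\emph{Edges $yz$ with $y,z\notin X$.} Here $D(y)+D(z)\le2(r_0-2)\le2n-2$.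
\end{proof}

To reach large enough outer counts we recolor single edges.

\begin{lemma}\label{lem:move}
Let $f\notin E(G_0)$ have color $a$ in an admissible coloring, and let $c\ne a$. If $c$ is reserved at no end of $f$ and class $c$ together with $f$ is a linear forest, then recoloring $f$ with $c$ gives an admissible coloring.
\end{lemma}

\begin{proof}
All classes remain linear forests, and the $c$-degree does not change at vertices where $c$ is reserved. If $a$ is reserved at a vertex, the only $a$-edge there belongs to $G_0$, so $f$ does not meet that vertex and the $a$-degree there does not change.
\end{proof}

Write $kP_3$ for the disjoint union of $k$ paths on three vertices.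

\begin{lemma}\label{lem:start}
Some admissible coloring satisfies $\ell_c\ge q_c$ for all $c$. If $H=kP_3$ with $k\ge2$ and all merged vertices are bichromatic, some admissible coloring satisfies $\ell_c\ge1$ for all $c$.
\end{lemma}

\begin{proof}
We use $\ell_c=2n+1-2r_0+e_c$ and \eqref{eq:r0}. In three cases every admissible coloring works. If $k=0$, then $\ell_c\ge2q+1\ge q_c$. If $k\ge1$ and $q\ge1$, then $\ell_c\ge2q-1\ge q\ge q_c$. If $k\ge1$, $q=0$ and $r_0\le n$, then $\ell_c\ge1$. In the remaining case $k\ge1$, $q=0$, $r_0=n+1$ and $\ell_c=e_c-1$, so we need every color to occur. The graph $G_0$ has $n$ edges, so $K_{R_0}$ has $\binom{n+1}2-n=n(n-1)/2$ \emph{free} edges, that is, edges not in $G_0$.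

Take an admissible coloring with the fewest unused colors and suppose that $c$ is unused. Then $c$ is reserved nowhere. If a free edge belonged to a class with at least two edges, moving it to $c$ by Lemma~\ref{lem:move} would reduce the number of unused colors. So every free edge is alone in its class. The free edges thus have distinct colors, different from $c$ and from the colors of $G_0$, of which there is at least one. Hence $n(n-1)/2\le n-2$, that is, $n^2-3n+4\le0$, which is false for all real $n$. This proves the first statement.

Now let $H=kP_3$ with $k\ge2$. Then $q=0$, $n=2k$, $r_0=3k-(k-1)=n+1$, and we need $e_c\ge2$ for all $c$.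

\emph{The case $n\ge6$.} Take an admissible coloring that minimizes $\sum_c\max(0,2-e_c)$, and suppose $e_c\le1$. If $c$ is reserved at $x_i$, the edge of $G_0$ of color $c$ at $x_i$ is the only $c$-edge, and its other end is not in $X$; so $c$ is reserved at one vertex at most. Let $F$ be the set of free edges of color different from $c$ that avoid this vertex, if it exists. Any two edges form a linear forest, so each $f\in F$ can be moved to $c$ by Lemma~\ref{lem:move}. By minimality the class of $f$ has at most two edges, and so $|F|\le2(n-1)$. If $c$ is reserved at $x_i$, no free edge has color $c$ and exactly $n-2$ free edges meet $x_i$, so $|F|=n(n-1)/2-(n-2)$. Otherwise at most one free edge has color $c$, and $|F|\ge n(n-1)/2-1$ is even larger. In both cases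
\[
|F|-2(n-1)\ge\tfrac12(n^2-7n+8)>0,
\]
since $n^2-7n+8=n(n-7)+8$ equals $2$ for $n=6$ and is at least $8$ for $n\ge7$. This is a contradiction.

\emph{The case $n=4$, $x_1$ bichromatic.} By our choice of leaves the two paths share no color. So $G_0$ is a path $a,v,x,w,b$ in which neither color on $av,vx$ occurs on $xw,wb$. Up to renaming the colors and reversing the path, the colors of $av,vx,xw,wb$ are $2,1,3,4$ or $1,1,3,4$ or $1,1,3,3$. The first case is completed in \eqref{eq:K5}, and the other two as follows.
\begin{center}
\begin{tabular}{c|cccc}
$av,vx,xw,wb$ & color $1$ & color $2$ & color $3$ & color $4$\\ \hline
$1,1,3,4$ & $av,vx$ & $aw,wv,xb$ & $ab,bv,xw$ & $wb,ax$\\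
$1,1,3,3$ & $av,vx$ & $xa,ab,bv$ & $xw,wb$ & $aw,wv,xb$
\end{tabular}
\end{center}
In all three colorings each of the ten edges appears once, every class is a linear forest with at least two edges, and the four edges at $x$ have different colors, so the coloring is admissible.
\end{proof}

\subsection{Splitting the merged vertices}

Start from the coloring of Lemma~\ref{lem:start}, taken as in its second statement when that applies. To \emph{split} $x_j$ in a graph means to replace the edge $x_jv_j$ by an edge $sv_j$ of the same color, where $s$ is a new vertex. Let $G_i$ be obtained from $G_0$ by splitting $x_1,\dots,x_i$, and let $R_i$ be its vertex set, so that $m=m_0-i$ for $R_i$; as a colored graph, $G_\mu$ is a copy of $H_B$. We show by induction on $i\le\mu$ that $K_{R_i}$ has a good coloring such that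
\begin{enumerate}
\item[(I1)] it extends the coloring of $G_i$;
\item[(I2)] $\ell_c\ge q_c$ for all $c$;
\item[(I3)] every bichromatic $x_j$ with $j>i$ has degree $1$ in each of its reserved colors.
\end{enumerate}
This holds for $i=0$. Let $0\le i<\mu$; then $k\ge2$ and $n\ge4$. Put $x=x_{i+1}$. By (I1) and (I3) the edges $xv_{i+1}$ and $xv'_{i+1}$ satisfy hypothesis (i) or (ii) of Lemma~\ref{lem:split}. To protect (I3), the new vertex must also avoid, at every bichromatic $x_j$ with $j>i+1$, the unique slot in each of its two reserved colors. Let $E$ consist of these slots and of $E_x$. With $\mu=k-1$, \eqref{eq:kB} and \eqref{eq:r0},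
\begin{equation}\label{eq:chain}
2q+|E|\le2q+4+2(\mu-i-1)=2q+2k-2i\le n+q-2i\le m_0-2i=m-i .
\end{equation}
Also $m\ge m_0-(\mu-1)\ge n-k+2\ge2$.

If $i\ge1$, or if $i=0$ and one inequality in \eqref{eq:chain} is strict, then $2q+|E|\le m-1$ and Lemma~\ref{lem:insert}(a) applies.

Suppose that $i=0$ and equality holds throughout \eqref{eq:chain}. From $2k=n-q$, all edges of $H_B$ lie in trees with exactly two edges, so $H_B=kP_3$. From $m_0=n+q$ we get $r_0=n-q+1$. From $|E|=4+2(\mu-1)$, all merged vertices are bichromatic, since a monochromatic one contributes two slots fewer. We verify hypothesis (b) of Lemma~\ref{lem:insert}. We have $2q+|E|=m=n+q\ge4$ and $|E|\ge1$.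
\begin{itemize}
\item Let $q\ge1$. A color $c$ with $E_c\ne\emptyset$ occurs in $G_0$, so $e_c\ge1$ and $\ell_c-q_c=(2q-1+e_c)-q_c\ge q\ge1$.
\item Let $q=0$. Then $H=kP_3$ with $k\ge2$ and the second statement of Lemma~\ref{lem:start} applies, so $\ell_c\ge1$ for all $c$. The vertex $x$ has $m_0=n\ge4$ slots, and exactly two are excluded: each of the two paths defining $E_x$ has one slot at $x$ and one elsewhere, and the other slots of $E$ lie at other merged vertices. So $x$ has an excluded slot and a non-excluded slot, whose color has $\ell_c\ge1$.
\end{itemize}

In all cases Lemma~\ref{lem:insert} adds a vertex $s$, keeps the coloring good with $\ell_c\ge q_c$, and occupies no slot of $E$. Lemma~\ref{lem:split} with $v_1=v_{i+1}$ and $v_2=v'_{i+1}$ then gives $sv_{i+1}$ and $xv'_{i+1}$ the colors that they have in $G_{i+1}$. It recolors only edges at $x$ or $s$, and no other edge of $G_{i+1}$ meets these vertices; this is (I1). It preserves the numbers $e_c$, hence the outer counts; this is (I2). For a bichromatic $x_j$ with $j>i+1$, the edge $sx_j$ did not receive a reserved color, and Lemma~\ref{lem:split} preserves the color degrees at $x_j$; this is (I3).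

\subsection{Conclusion}

After $\mu$ steps we have a good coloring of $K_R$, $R=V(H_B)$, that contains the colored graph $H_B$, with $\ell_c\ge q_c$ for all $c$ and $m=m_0-\mu$. The matching $M$ lies outside $R$, and $2q\le m-1$. Indeed, if $k\ge1$, then \eqref{eq:kB} and \eqref{eq:r0} give
\[
2q\le n+q-2k\le m_0-2k=m-k-1,
\]
and if $k=0$, then $m=2n+1-B\ge n+q+1\ge2q+1$. Class $c$ of $K_R$ is a linear forest with $m-\ell_c\le m-q_c$ components. By Theorem~\ref{thm:matching} the coloring of $K_R\cup M$ extends, and since $H\subseteq K_R\cup M$, so does the coloring of $H$. This proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}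

\bibitem{JM}
Ramin Javadi and Meysam Miralaei,
\emph{A Conjecture on Rainbow Hamiltonian Cycle Decomposition},
arXiv:2403.17290 (2024).

\end{thebibliography}
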